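\title{Tverberg graphs of maximal degree linear in $q$}

\begin{abstract}
Let $q$ be a prime power. A graph $G$ on the vertices of the simplex of dimension $(d+1)(q-1)$ is a $(d,q)$-Tverberg graph if every continuous map of the simplex to $\mathbb{R}^d$ sends some $q$ pairwise disjoint faces, each independent in $G$, to sets with a common point. We prove the conjecture that a bound on the maximal degree of $G$ that is linear in $q$ suffices. Maximal degree at most $q/3$ suffices for all $d$ and $q$, maximal degree at most $(\frac12-\varepsilon)q$ suffices for large $q$, and maximal degree $\lceil q/2\rceil$ does not suffice. The proof bounds the connectivity of a complex of partial list colorings by removing one vertex at a time and keeping account of the colors that its neighbors lose.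
\end{abstract}

\section{Introduction}

Let $d\ge1$ and $q\ge2$ be integers, put $n=(d+1)(q-1)$, and let $\Delta_n$ be the $n$-dimensional simplex. We identify a face of $\Delta_n$ with its set of vertices. The topological Tverberg theorem states that if $q$ is a prime power, then for every continuous map $f:\Delta_n\to\mathbb{R}^d$ there are $q$ pairwise disjoint faces whose images have a common point. How much freedom is there in the choice of these faces? One way to measure it is to forbid certain pairs of vertices from lying in the same face.

\begin{definition}
Let $G$ be a graph on the $n+1$ vertices of $\Delta_n$. It is a \emph{$(d,q)$-Tverberg graph} if for every continuous map $f:\Delta_n\to\mathbb{R}^d$ there are pairwise disjoint faces $F_1,\dots,F_q$ of $\Delta_n$ such that $f(F_1)\cap\dots\cap f(F_q)\neq\emptyset$ and no $F_i$ contains two vertices adjacent in $G$.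
\end{definition}

The topological Tverberg theorem is the case of the graph without edges. In general, give the vertices of $F_i$ the color $i$: the faces we look for are the color classes of a proper coloring of part of $G$ with $q$ colors. A graph of maximal degree $D$ has a proper $q$-coloring as soon as $D<q$, by coloring greedily, so the graph alone imposes a condition linear in $q$. The map $f$ asks for more. For $d=1$ and $q=2$, send the vertices $a,o,b$ of a triangle to $0,1,2$ and extend affinely. The only disjoint faces with intersecting images are $\{o\}$ and $\{a,b\}$, so the graph with the single edge $ab$ is not a $(1,2)$-Tverberg graph, although $D=1<q$. One is led to guess that the true condition is still linear in $q$, with a constant smaller than $1$.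

It is known that $G$ is a $(d,q)$-Tverberg graph if $q$ is a prime power and $D(D+1)<q$. This allows degrees of order $\sqrt q$. The linear bound is the following conjecture, posed in \cite{Eng}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a constant $k>0$ such that for all $d\ge1$, all prime powers $q\ge2$ and all graphs $G$ on $(d+1)(q-1)+1$ vertices, if the maximal degree of $G$ is less than $kq$, then $G$ is a $(d,q)$-Tverberg graph.}
\medskip

We prove the conjecture and show that asymptotically the optimal constant is $1/2$.

\begin{theorem}\label{thm:third}
Let $q\ge2$ be a prime power, $d\ge1$, and $G$ a graph on $(d+1)(q-1)+1$ vertices with maximal degree $D\le q/3$. Then $G$ is a $(d,q)$-Tverberg graph. In particular the conjecture holds with $k=1/3$.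
\end{theorem}

Since $D(D+1)+1=3D+(D-1)^2$, the condition $D(D+1)<q$ implies $D\le q/3$.

\begin{theorem}\label{thm:half}
Let $q\ge2$ be a prime power, $d\ge1$, and $G$ a graph on $(d+1)(q-1)+1$ vertices with maximal degree $D\ge1$. If
\[
q\ \ge\ 2D+14\,D^{3/4}(1+3\ln D)^{1/4},
\]
then $G$ is a $(d,q)$-Tverberg graph. Consequently, for every $\varepsilon>0$ there is $q_0(\varepsilon)$ such that for all prime powers $q\ge q_0(\varepsilon)$ and all $d\ge1$, every graph on $(d+1)(q-1)+1$ vertices with maximal degree at most $(\frac12-\varepsilon)q$ is a $(d,q)$-Tverberg graph.
\end{theorem}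

\begin{theorem}\label{thm:upper}
For all integers $q\ge2$ and $d\ge1$ there is a graph with maximal degree $\lceil q/2\rceil$ on $(d+1)(q-1)+1$ vertices that is not a $(d,q)$-Tverberg graph, and an affine map $f$ witnesses this. Hence no $k>1/2$ works in the conjecture, and the constant $1/2$ in Theorem~\ref{thm:half} is best possible.
\end{theorem}

We do not decide whether $q\ge 2D+1$ suffices for every prime power $q$.

Theorem~\ref{thm:upper} is elementary and comes first (Section~\ref{sec:upper}). Section~\ref{sec:reduction} reduces the other two theorems to the connectivity of the complex of partial proper $q$-colorings of $G$; only there is $q$ required to be a prime power. Section~\ref{sec:moves} gives two ways to remove a vertex of $G$ from such a complex. Sections~\ref{sec:third} and~\ref{sec:half} give two strategies for choosing between them, for $q\ge3D$ and for $q$ slightly above $2D$.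

\section{The obstruction at degree $q/2$}\label{sec:upper}

We generalize the triangle above. The plan is to choose a map so degenerate that the admissible faces amount to a perfect matching between two sets of size $q-1$, and then to forbid enough pairs that no such matching is left.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Partition the vertices of $\Delta_n$ into sets $U_0,\dots,U_d$ of size $q-1$ and one further vertex $o$. Let $p_0,\dots,p_d$ be the vertices of a nondegenerate simplex in $\mathbb{R}^d$, and let $f$ be the affine map that sends all of $U_j$ to $p_j$ and sends $o$ to the barycenter. Choose $A\subseteq U_0$ and $B\subseteq U_1$ with $|A|=\lfloor q/2\rfloor$ and $|B|=\lceil q/2\rceil$; this is possible since $\lceil q/2\rceil\le q-1$. Let the edges of $G$ be all pairs with one end in $A$ and one in $B$. The maximal degree is $|B|=\lceil q/2\rceil$.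

Suppose that $F_1,\dots,F_q$ are pairwise disjoint faces, independent in $G$, and that $x\in\bigcap_i f(F_i)$. Let $x_0,\dots,x_d\ge0$ be the barycentric coordinates of $x$ and let $I=\{j:x_j>0\}\neq\emptyset$. If $o\notin F_i$, then $f(F_i)$ is the convex hull of the $p_j$ with $F_i\cap U_j\ne\emptyset$, so $F_i$ meets $U_j$ for every $j\in I$. A set $U_j$ cannot meet $q$ disjoint faces, so some face contains $o$; exactly one does, say $F_q$. The $q-1$ other faces each meet $U_j$ for $j\in I$, so each contains exactly one vertex of $U_j$, and together they exhaust $U_j$. Thus $F_q\subseteq\{o\}\cup\bigcup_{j\notin I}U_j$. Write $x$ as the image of a point of $F_q$ in which $o$ has weight $w$. Then $x_j=w/(d+1)$ for $j\in I$, so $w>0$, and $x_j\ge w/(d+1)>0$ for all $j$. Hence $I=\{0,\dots,d\}$.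

Now $F_1,\dots,F_{q-1}$ define a bijection $U_0\to U_1$, sending $u$ to the vertex of $U_1$ in the same face. Independence forces $A$ to be mapped injectively into $U_1\setminus B$, which has $q-1-\lceil q/2\rceil=\lfloor q/2\rfloor-1<|A|$ elements. This is a contradiction.

If $q$ is a power of $2$, the maximal degree is exactly $q/2$, which is less than $kq$ for $k>1/2$. As there are arbitrarily large such $q$, both final claims follow.
\end{proof}

\begin{remark}
For $d=1$ and this map $f$, the threshold is exactly $q\ge2D+1$. Let $G$ be any graph with $D\le(q-1)/2$, and join $u\in U_0$ to $u'\in U_1$ in a bipartite graph $H$ if they are not adjacent in $G$. All degrees in $H$ are at least $(q-1)/2$. A nonempty $X\subseteq U_0$ with $|X|\le(q-1)/2$ has at least $|X|$ neighbors in $H$, and a larger $X$ is adjacent to all of $U_1$. By Hall's theorem $H$ has a perfect matching; its edges and $\{o\}$ are the required faces.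
\end{remark}

\section{From partial colorings to Tverberg faces}\label{sec:reduction}

Simplicial complexes are finite and contain the empty simplex; a complex is \emph{nonempty} if it has a vertex. For $\ell\ge0$, a complex $X$ is \emph{$\ell$-connected} if it is nonempty and every continuous map $S^i\to|X|$ with $0\le i\le\ell$ extends to the ball $B^{i+1}$. It is $(-1)$-connected if it is nonempty, and every complex is $\ell$-connected for $\ell\le-2$. Whether $X$ is $\ell$-connected depends only on its $(\ell+1)$-skeleton, and a cone is $\ell$-connected for all $\ell$.

From now on $G$ is a finite simple graph on $V$, $N(v)$ is the set of neighbors of $v$, and $[q]$ is a set of $q$ colors. Let $R\subseteq V$ and let $L=(L_v)_{v\in R}$ be finite lists of colors. The complex $K(R,L)$ has the vertices $(v,c)$ with $v\in R$, $c\in L_v$; a set of such pairs is a simplex if no $v$ occurs twice and adjacent vertices of $G$ receive different colors. So the simplices are the proper colorings, from the lists, of subsets of $R$. We write $K(V,[q])$ when $R=V$ and all lists equal $[q]$. A point of $|K(V,[q])|$ records what we are looking for, namely $q$ disjoint independent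 faces and a point in each, together with $q$ weights of sum $1$.

\begin{proposition}\label{prop:reduction}
Let $q$ be a prime power, $n=(d+1)(q-1)$ and $|V|=n+1$. If $K=K(V,[q])$ is $(n-1)$-connected, then $G$ is a $(d,q)$-Tverberg graph.
\end{proposition}

If the conclusion fails for some $f$, we obtain a map from $|K|$ to a punctured space of dimension $n$ that commutes with a group permuting the colors. An Euler class shows that a space as highly connected as $|K|$ has no such map. We recall the tools.

Let $q=p^m$ with $p$ prime and $\Gamma=(\mathbb{Z}/p)^m$. Let $E\Gamma$ be a contractible complex with a free $\Gamma$-action and $B\Gamma=E\Gamma/\Gamma$. For a $\Gamma$-space $Y$, the quotient $E\Gamma\times_\Gamma Y$ of $E\Gamma\times Y$ by the diagonal action is a fiber bundle over $B\Gamma$ with fiber $Y$; if $Y$ is a representation, it is a vector bundle. For $p=2$ we consider real bundles $\xi$ and let $e(\xi)$ be the top Stiefel--Whitney class. For odd $p$ we consider complex bundles and let $e(\xi)$ be the top Chern class reduced mod $p$. In both cases $e(\xi)$ has coefficients in $\mathbb{F}_p$ and degree the real rank of $\xi$; it is natural under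 pullback, multiplicative under direct sums, zero if $\xi$ has a nowhere zero section, and additive under tensor products of line bundles. For a representation $Y$ we write $e(Y)$ for the class of its bundle. Let $\chi_i(c)=\exp(2\pi\sqrt{-1}\,c_i/p)$ be the basic characters of $\Gamma$, regarded as real lines for $p=2$ and as complex lines for odd $p$, and let $y_i=e(\chi_i)$. Then $y_1,\dots,y_m$ generate a polynomial ring $\mathbb{F}_p[y_1,\dots,y_m]\subseteq H^*(B\Gamma;\mathbb{F}_p)$; it is the whole cohomology ring for $p=2$, and for odd $p$ the cohomology ring is its tensor product with an exterior algebra on $m$ classes of degree $1$. Every character is a product $\prod_i\chi_i^{a_i}$ with $a_i\in\mathbb{Z}/p$, and its class is the linear form $\sum_ia_iy_i$, which is nonzero unless the character is trivial.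

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Identify $[q]$ with $\Gamma$. The rule $\gamma\cdot(v,c)=(v,c+\gamma)$ preserves proper colorings, so $\Gamma$ acts on $K$.

\emph{The test map.} Let $f:\Delta_n\to\mathbb{R}^d$ be continuous. A point $z\in|K|$ has barycentric coordinates $z_{v,c}\ge0$ with sum $1$, supported on a simplex of $K$. Put $F_c=\{v:z_{v,c}>0\}$ and $t_c=\sum_vz_{v,c}$, and, if $t_c>0$, let $x_c=\sum_v(z_{v,c}/t_c)\,v$, a point of the face $F_c$ of $\Delta_n$. The $F_c$ are pairwise disjoint and independent in $G$. Define
\[
\Phi:|K|\to(\mathbb{R}^{d+1})^{\Gamma},\qquad \Phi(z)=\bigl(t_c,\ t_cf(x_c)\bigr)_{c\in\Gamma},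
\]
with $t_cf(x_c)=0$ if $t_c=0$. Since $\|t_cf(x_c)\|\le t_c\max\|f\|$, the map $\Phi$ is continuous also where $t_c=0$. It is equivariant when $\Gamma$ permutes the factors by $(\gamma u)_{c+\gamma}=u_c$. If all $q$ components of $\Phi(z)$ are equal, then all $t_c$ equal $1/q$ and all $f(x_c)$ coincide, so the $F_c$ are faces as required.

Suppose that this never happens. Let $W=\{u\in(\mathbb{R}^{d+1})^\Gamma:\sum_cu_c=0\}$, of dimension $n$. Subtracting from each component the average of all components is an equivariant projection onto $W$ whose kernel is the diagonal. Composing with $\Phi$ gives a $\Gamma$-map $\Psi:|K|\to W\setminus\{0\}$.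

\emph{The class $e(W)$ is nonzero.} The representation $W$ is a sum of $d+1$ copies of $W_q=\{u\in\mathbb{R}^\Gamma:\sum_cu_c=0\}$. The $q$ characters of $\Gamma$ form a basis of $\mathbb{C}^\Gamma$; the group acts on the function $\chi$ by the scalars $\overline{\chi(\gamma)}$, and the nontrivial characters span the functions of sum zero. For $p=2$ the characters are real, so $W_q$ is the sum of the real lines of the $q-1$ nontrivial characters. For odd $p$ a nontrivial $\chi$ differs from $\overline\chi$, and the real and imaginary parts of $\chi$ span a real plane isomorphic to the complex line of a nontrivial character; so $W_q$ is a sum of $(q-1)/2$ such complex lines, one for each conjugate pair. In both cases $e(W)\in H^n(B\Gamma;\mathbb{F}_p)$ is a product of nonzero linear forms in a polynomial ring over a field, hence nonzero.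

\emph{The contradiction.} Let $\pi:E\Gamma\times_\Gamma|K|\to B\Gamma$ be the projection. The pullback of the bundle of $W$ along $\pi$ has the nowhere zero section that assigns to $[a,z]$ the vector $[a,\Psi(z)]$, so $\pi^*e(W)=0$. On the other hand, consider the Serre spectral sequence of $\pi$, with $E_2^{s,t}=H^s(B\Gamma;H^t(|K|;\mathbb{F}_p))$ (local coefficients). As $|K|$ is $(n-1)$-connected, the Hurewicz and universal coefficient theorems show that row $0$ is $H^*(B\Gamma;\mathbb{F}_p)$ and rows $1,\dots,n-1$ vanish. The kernel of $\pi^*$ in degree $n$ is built from the images of the differentials $E_i^{n-i,\,i-1}\to E_i^{n,0}$ with $2\le i\le n$, whose sources lie in the vanishing rows. So $\pi^*$ is injective in degree $n$, which contradicts $e(W)\neq0$.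
\end{proof}

It remains to show that $K(V,[q])$ is $(|V|-2)$-connected. This is a statement about an arbitrary graph $G$ and an arbitrary positive integer $q$.

\section{Two ways to remove a vertex}\label{sec:moves}

We argue by induction on the number of vertices of $G$. The link of $(v,c)$ in $K(V,[q])$ consists of the colorings of $V\setminus\{v\}$ in which the neighbors of $v$ avoid $c$; this is why lists enter. The tool for gluing is the nerve lemma. The \emph{nerve} of a family $(X_i)_{i\in I}$ of complexes is the complex of those sets $J\subseteq I$ for which $\bigcap_{i\in J}X_i$ is nonempty.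

\begin{lemma}[Nerve lemma, {\cite[Theorem 10.6(ii)]{Bj}}]\label{lem:nerve}
Let $X$ be the union of subcomplexes $X_i$, $i\in I$. Suppose that for every $t\ge1$ every nonempty intersection of $t$ members is $(\ell-t+1)$-connected. Then $X$ is $\ell$-connected if and only if the nerve is $\ell$-connected.
\end{lemma}

\begin{lemma}\label{lem:glue}
Let $\ell\in\mathbb{Z}$ and let $X$ be the union of subcomplexes $X_i$, $i\in I\ne\emptyset$. If for every $t\ge1$ every intersection of $t$ members is $(\ell-t+1)$-connected, then $X$ is $\ell$-connected.
\end{lemma}

\begin{proof}
For $\ell\le-2$ there is nothing to prove, and for $\ell=-1$ each $X_i$ is nonempty. Let $\ell\ge0$. For $t\le\ell+2$ the intersections of $t$ members are $(-1)$-connected, hence nonempty. So the nerve has the same $(\ell+1)$-skeleton as the simplex on $I$ and is $\ell$-connected. Apply Lemma~\ref{lem:nerve}.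
\end{proof}

The \emph{defect} $\operatorname{def}(R,L)$ is the least integer $\delta\ge0$ such that $K(R,L)$ is $(|R|-\delta-2)$-connected. It is at most $|R|$, and it is $0$ for $R=\emptyset$. Our goal is $\operatorname{def}(V,[q])=0$. Defect $\delta$ means, roughly, that the complex is as connected as if $\delta$ vertices of $G$ had been lost; see Example~\ref{ex:edgeless}.

Put $\deg_R(v)=|N(v)\cap R|$. For $v\in R$ let $R'=R\setminus\{v\}$, and for $S\subseteq L_v$ let $L^S$ be the lists on $R'$ obtained by deleting the colors in $S$ from the lists of the neighbors of $v$. Thus $L^\emptyset$ is the restriction of $L$ to $R'$.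

\begin{lemma}\label{lem:moves}
Let $v\in R$ and let $\delta\ge0$ be an integer.
\begin{itemize}
\item[(a)] \emph{Discarding $v$.} If $\operatorname{def}(R',L^\emptyset)\le\delta-1$ and $\operatorname{def}(R',L^{\{c\}})\le\delta$ for all $c\in L_v$, then $\operatorname{def}(R,L)\le\delta$.
\item[(b)] \emph{Covering at $v$.} If $|L_v|>\deg_R(v)$ and $\operatorname{def}(R',L^S)\le\delta+|S|-2$ for all $S\subseteq L_v$ with $|S|\ge2$, then $\operatorname{def}(R,L)\le\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $\ell=|R|-\delta-2$ and $K_S=K(R',L^S)$. For $c\in L_v$ let $\mathrm{St}_c$ be the star of $(v,c)$ in $K(R,L)$. It consists of the simplices $\sigma$ and $\sigma\cup\{(v,c)\}$ with $\sigma\in K_{\{c\}}$, so it is a cone.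

(a) By hypothesis $K_\emptyset$ is $\ell$-connected, as $|R'|-(\delta-1)-2=\ell$, and each $K_{\{c\}}$ is $(\ell-1)$-connected. Build $K(R,L)$ from $K_\emptyset$ by adding the stars one at a time. The part already built when $\mathrm{St}_c$ is added contains $K_\emptyset\supseteq K_{\{c\}}$ and does not contain $(v,c)$, so it meets $\mathrm{St}_c$ in $K_{\{c\}}$. By Lemma~\ref{lem:glue} with two members, each step preserves $\ell$-connectivity.

(b) A simplex that colors $v$ with $c$ lies in $\mathrm{St}_c$. A simplex that does not color $v$ uses at most $\deg_R(v)<|L_v|$ colors on $N(v)$, so it avoids some $c\in L_v$ on $N(v)$ and lies in $K_{\{c\}}\subseteq\mathrm{St}_c$. Thus the stars cover $K(R,L)$, and there is at least one. For $|S|=s\ge2$, a simplex in $\bigcap_{c\in S}\mathrm{St}_c$ cannot color $v$, so this intersection is $\bigcap_{c\in S}K_{\{c\}}=K_S$, which is $(\ell-s+1)$-connected because $|R'|-(\delta+s-2)-2=\ell-s+1$. Apply Lemma~\ref{lem:glue}.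
\end{proof}

Discarding asks nothing of $L_v$ but spends one unit of defect. Covering spends none and even grants $|S|-2$ extra units, but it needs a long list at $v$ and it shortens the lists of the neighbors by up to $|S|$.

\begin{example}[No edges]\label{ex:edgeless}
If $R$ is independent and at most $\delta$ of the lists are empty, then $\operatorname{def}(R,L)\le\delta$. Indeed, $L^S=L^\emptyset$ for all $S$, and we use induction on $|R|$. If $L_v=\emptyset$, then at most $\delta-1$ lists on $R'$ are empty, and we discard $v$. If $L_v\ne\emptyset$, then $|L_v|>0=\deg_R(v)$ and $\delta\le\delta+|S|-2$, and we cover at $v$.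
\end{example}

\begin{example}[A star]\label{ex:star}
Let $G$ be a star with center $v$ and $D\ge1$ leaves, all lists equal to $[q]$, and $q\ge D+1$. To prove defect $0$, cover at $v$. For $|S|=s\ge2$ the system $(R',L^S)$ has $D$ independent vertices with lists of size $q-s$, and its defect must be at most $s-2$. For $s<q$ the defect is $0$ by Example~\ref{ex:edgeless}. For $s=q$ all leaves are lost: the complex has no vertex and the defect is exactly $D$. So the move succeeds if and only if $D\le q-2$. For $D=1$ and $q=3$ the complex is a hexagon.

The condition cannot be dropped. For $q=D+1$ the nonempty intersections of $t$ stars are cones ($t=1$) or $(D-2)$-connected ($2\le t\le D$), so Lemma~\ref{lem:nerve} applies with $\ell=D-1$. The nerve is the boundary of a $D$-simplex, a sphere of dimension $D-1$, so the complex is not $(D-1)$-connected and the defect is positive. For $D=1$ and $q=2$ the complex consists of two disjoint edges.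
\end{example}

The star shows the exchange rate on which the proof rests. Covering with $s$ colors grants $s-2$ units of defect and damages up to $D$ neighbors at once. Charge each neighbor $s-2$; the total charge is at most $D(s-2)$. If only vertices charged at least $D$ have to be discarded, then at most $s-2$ vertices are discarded, which is what we can afford. In a general graph a vertex collects charges from several removed neighbors, and we have to keep accounts.

\section{Accounting, and the case $q\ge3D$}\label{sec:third}

Fix $q$ and an integer $D$ such that all degrees in $G$ are at most $D$. The \emph{slack} of $u\in R$ is $|L_u|-\deg_R(u)$; covering at $u$ is allowed when the slack is positive. Initially all slacks are at least $q-D$. Removing a neighbor $v$ of $u$ lowers $\deg_R(u)$ by $1$, so discarding $v$, which deletes at most one color, does not lower the slack of $u$. Covering at $v$ with $s$ colors lowers it by at most $s-1$. Only $s-2$ of these units are matched by a gain in defect. The remaining unit is lost even for $s=2$, but only once for each neighbor at which we cover. We therefore record the set $C$ of vertices at which we have covered,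 and separately the charges, which we call debts.

\begin{definition}
A \emph{state} is a quadruple $(R,L,C,\beta)$ with $R,C\subseteq V$ disjoint, $L$ lists on $R$, and $\beta:R\to\mathbb{Z}_{\ge0}$, such that
\begin{equation}\label{eq:state}
|L_u|-\deg_R(u)\ \ge\ q-D-|N(u)\cap C|-\beta_u\qquad(u\in R).
\end{equation}
We call $\beta_u$ the \emph{debt} of $u$ and write $\beta(X)=\sum_{u\in X}\beta_u$ for $X\subseteq R$. The \emph{initial state} is $(V,[q],\emptyset,0)$.
\end{definition}

\begin{lemma}\label{lem:states}
Let $(R,L,C,\beta)$ be a state, $v\in R$ and $R'=R\setminus\{v\}$. Then the following are states: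
\begin{itemize}
\item[(a)] $(R',L^S,C,\beta|_{R'})$ for $S\subseteq L_v$ with $|S|\le1$;
\item[(b)] $(R',L^S,C\cup\{v\},\beta')$ for $S\subseteq L_v$ with $|S|=s\ge2$, where $\beta'_u=\beta_u+s-2$ for $u\in N(v)\cap R'$ and $\beta'_u=\beta_u$ for the other $u\in R'$.
\end{itemize}
\end{lemma}

\begin{proof}
For $u\notin N(v)$ neither side of \eqref{eq:state} changes. For $u\in N(v)\cap R'$ the left side changes by at least $1-|S|$. In (a) this is nonnegative and the right side is unchanged. In (b) the right side changes by $-1-(s-2)=1-s$.
\end{proof}

\begin{proposition}\label{prop:third}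
Let $D\ge1$ and $q\ge3D$. For every state $(R,L,C,\beta)$ and every integer $\delta\ge0$ with $\beta(R)\le D\delta$ we have $\operatorname{def}(R,L)\le\delta$. In particular $K(V,[q])$ is $(|V|-2)$-connected.
\end{proposition}

\begin{proof}
Induction on $|R|$; for $R=\emptyset$ the defect is $0$.

\emph{Case 1: some $v\in R$ has $\beta_v\ge D$.} Then $D\le\beta(R)\le D\delta$ gives $\delta\ge1$, and we discard $v$. The states of Lemma~\ref{lem:states}(a) have total debt at most $D(\delta-1)$. By induction $\operatorname{def}(R',L^S)\le\delta-1$ for $|S|\le1$, and Lemma~\ref{lem:moves}(a) applies.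

\emph{Case 2: all debts are at most $D-1$.} We cover at an arbitrary $v\in R$. By \eqref{eq:state} its slack is at least $q-D-D-(D-1)=q-3D+1\ge1$. For $|S|=s\ge2$ the state of Lemma~\ref{lem:states}(b) has total debt at most $D\delta+D(s-2)$, so by induction $\operatorname{def}(R',L^S)\le\delta+s-2$, and Lemma~\ref{lem:moves}(b) applies.

The last claim is the case of the initial state with $\delta=0$.
\end{proof}

The hypothesis $q\ge3D$ is used only for the slack in Case 2. For $D=1$ it cannot be weakened, by the case $q=2$ of Example~\ref{ex:star}.

\begin{proof}[Proof of Theorem~\ref{thm:third}]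
The complex $K(V,[q])$ is $(|V|-2)$-connected, by Example~\ref{ex:edgeless} if $D=0$ and by Proposition~\ref{prop:third} if $D\ge1$. Since $|V|-2=n-1$, Proposition~\ref{prop:reduction} applies.
\end{proof}

\section{Balanced partitions, and $q$ close to $2D$}\label{sec:half}

In Proposition~\ref{prop:third} the initial slack $q-D$ pays for up to $D$ covered neighbors and for a debt of up to $D-1$. The two worst cases belong to different times. Early in the induction few neighbors have been covered. Late in the induction a vertex has few neighbors left, so covering creates little debt and a lower threshold for discarding would do. To make ``early'' and ``late'' mean the same for all vertices, we split $V$ into $r$ parts, each containing at most $b\approx D/r$ neighbors of every vertex, and remove the parts one after another. While one of $j$ remaining parts is being removed, a vertex has at most $(r-j+1)b$ covered neighbors and at most $jb$ remaining ones. With a threshold of about $jb$, the slack needed is about $(r+1)b\approx D$ in place of $2D$.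

\begin{proposition}\label{prop:balanced}
Let $V=P_1\sqcup\dots\sqcup P_r$, with empty parts allowed, and let $b>0$ be a real number with $|N(v)\cap P_i|\le b$ for all $v$ and $i$. If
\begin{equation}\label{eq:balanced}
q-D\ \ge\ rb+2b(1+\sqrt r),
\end{equation}
then $K(V,[q])$ is $(|V|-2)$-connected.
\end{proposition}

Let the threshold with $j$ parts left be $j\kappa$, for a number $\kappa$ slightly larger than $b$. There are two difficulties. First, with threshold $j\kappa$ one unit of defect backs a debt of $j\kappa$, and after the threshold is lowered it backs only $(j-1)\kappa$, so a fraction $1/j$ of the debt must disappear. We remove next the part that carries the largest debt, at least a fraction $1/j$ of the total. Once all debts are below $j\kappa$, the vertices of that part have enough slack for covering, and their old debts need no backing. Second, while the part is being removed its vertices incur new debts $\varphi$ from each other. These are backed separately, with a threshold $g$. A covering move has at most $b$ neighbors in the part and at most $(j-1)b$ in the other remaining parts, so the accounts balance if $b/g+b/\kappa\le1$. The slack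 needed is $(r-j+1)b+j\kappa+g\le(r+1)b+r(\kappa-b)+g$. With $g=\mu b$ and $\kappa=\mu b/(\mu-1)$ we have to minimize $r/(\mu-1)+\mu$, which gives $\mu=1+\sqrt r$.

\begin{proof}
Put $g=(1+\sqrt r)\,b$ and $\kappa=(1+1/\sqrt r)\,b$. Then
\begin{equation}\label{eq:rates}
\frac bg+\frac b\kappa=\frac1{1+\sqrt r}+\frac{\sqrt r}{\sqrt r+1}=1,
\end{equation}
and for $1\le j\le r$, since $j\kappa-jb=jb/\sqrt r\le\sqrt r\,b$, hypothesis \eqref{eq:balanced} gives
\begin{equation}\label{eq:slack}
(r-j+1)b+j\kappa+g\ \le\ (r+1)b+\sqrt r\,b+(1+\sqrt r)b\ \le\ q-D.
\end{equation}
For $J\subseteq\{1,\dots,r\}$ let $P_J=\bigcup_{i\in J}P_i$. Consider the following statements, the first describing the moment between two parts, the second the removal of a part.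

\smallskip
\noindent$(\mathrm{A}_j)$, $0\le j\le r$. \emph{Let $|J|=j$, let $(R,L,C,\beta)$ be a state with $R\subseteq P_J$ and $C\cap P_J=\emptyset$, and let $\delta\ge0$ be an integer with $\beta(R)\le j\kappa\delta$. Then $\operatorname{def}(R,L)\le\delta$.}

\smallskip
\noindent$(\mathrm{B}_j)$, $1\le j\le r$. \emph{Let $|J|=j$ and $i\in J$, let $(R,L,C,\beta)$ be a state with $R\subseteq P_J$ and $C\cap P_{J\setminus\{i\}}=\emptyset$, and put $Q=R\cap P_i$. Let $\varphi:Q\to\mathbb{Z}_{\ge0}$ satisfy $\beta_u<j\kappa+\varphi_u$ for $u\in Q$, and let $\delta\ge0$ be an integer with}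
\begin{equation}\label{eq:potential}
\frac{\beta(R\setminus Q)}{(j-1)\kappa}+\frac{\varphi(Q)}{g}\ \le\ \delta,
\end{equation}
\emph{where $\varphi(Q)=\sum_{u\in Q}\varphi_u$; for $j=1$ we have $R=Q$ and the first term is omitted. Then $\operatorname{def}(R,L)\le\delta$.}

\smallskip
Statement $(\mathrm{A}_0)$ holds because $R=\emptyset$, and $(\mathrm{A}_r)$ for the initial state with $\delta=0$ is the proposition. So it suffices to prove $(\mathrm{A}_{j-1})\Rightarrow(\mathrm{B}_j)\Rightarrow(\mathrm{A}_j)$ for $1\le j\le r$.

\smallskip
\noindent\emph{$(\mathrm{A}_{j-1})$ implies $(\mathrm{B}_j)$.} Induction on $|Q|$. If $Q=\emptyset$, then $R\subseteq P_{J\setminus\{i\}}$ and $\beta(R)\le(j-1)\kappa\delta$, so $(\mathrm{A}_{j-1})$ applies to $J\setminus\{i\}$. Let $Q\neq\emptyset$.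

\emph{Case 1: some $v\in Q$ has $\varphi_v\ge g$.} Then $\delta\ge\varphi_v/g\ge1$, and we discard $v$. The states of Lemma~\ref{lem:states}(a), with $\varphi$ restricted to $Q\setminus\{v\}$, satisfy the hypotheses of $(\mathrm{B}_j)$ with $\delta-1$, because the left side of \eqref{eq:potential} drops by $\varphi_v/g\ge1$. By induction their defects are at most $\delta-1$, and Lemma~\ref{lem:moves}(a) applies.

\emph{Case 2: $\varphi_u<g$ for all $u\in Q$.} We cover at an arbitrary $v\in Q$. The set $C$ meets only the $r-j+1$ parts with index outside $J\setminus\{i\}$, so $|N(v)\cap C|\le(r-j+1)b$; also $\beta_v<j\kappa+g$. By \eqref{eq:state} and \eqref{eq:slack},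
\[
|L_v|-\deg_R(v)\ >\ q-D-(r-j+1)b-j\kappa-g\ \ge\ 0 .
\]
Let $S\subseteq L_v$ with $|S|=s\ge2$ and take the state of Lemma~\ref{lem:states}(b). Since $v\in P_i$, the set $C\cup\{v\}$ is still disjoint from $P_{J\setminus\{i\}}$. Put $\varphi'_u=\varphi_u+s-2$ for $u\in N(v)\cap Q$ and $\varphi'_u=\varphi_u$ for the other $u\in Q\setminus\{v\}$. Then $\beta'_u-\varphi'_u=\beta_u-\varphi_u<j\kappa$ on $Q\setminus\{v\}$. The vertex $v$ has at most $b$ neighbors in $Q$ and at most $(j-1)b$ in $R\setminus Q$, so for $j\ge2$ the left side of \eqref{eq:potential} grows by at most
\[
(s-2)\left(\frac{(j-1)b}{(j-1)\kappa}+\frac bg\right)=s-2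
\]
by \eqref{eq:rates}; for $j=1$ it grows by at most $(s-2)b/g\le s-2$. By induction $\operatorname{def}(R',L^S)\le\delta+s-2$, and Lemma~\ref{lem:moves}(b) applies.

\smallskip
\noindent\emph{$(\mathrm{B}_j)$ implies $(\mathrm{A}_j)$.} Induction on $|R|$; for $R=\emptyset$ the defect is $0$. If some $v\in R$ has $\beta_v\ge j\kappa$, then $\delta\ge1$; the states of Lemma~\ref{lem:states}(a) have the same $C$ and total debt at most $j\kappa(\delta-1)$, so their defects are at most $\delta-1$ by induction, and we discard $v$. Otherwise all debts are less than $j\kappa$. Choose $i\in J$ with $\beta(R\cap P_i)\ge\beta(R)/j$ and apply $(\mathrm{B}_j)$ with $\varphi=0$. For $j=1$ the left side of \eqref{eq:potential} is $0$, and for $j\ge2$ it is at most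
\[
\frac{(1-1/j)\,\beta(R)}{(j-1)\kappa}=\frac{\beta(R)}{j\kappa}\le\delta.\qedhere
\]
\end{proof}

A random partition is balanced around a given vertex with high probability, but the number of vertices is not bounded in terms of $D$, so a union bound is not available. We use two standard facts. \emph{Chernoff's bound}: if $X$ is a sum of independent $0/1$ variables with mean $\mu$ and $0<\theta\le1$, then $\Pr[X>(1+\theta)\mu]\le\exp(-\theta^2\mu/3)$. \emph{The symmetric Lov\'asz Local Lemma}: if each of finitely many events has probability at most $\rho$ and is mutually independent of all but at most $\nu$ of the other events, and $\mathrm{e}\rho(\nu+1)\le1$, then with positive probability none of them occurs.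

\begin{lemma}\label{lem:partition}
Let $D\ge1$ and $M=1+3\ln D$, let $r$ be an integer with $1\le r\le D$, and suppose that $\theta=\sqrt{3rM/D}\le1$. Then $V$ has a partition into $r$ possibly empty parts with $|N(v)\cap P_i|\le(1+\theta)D/r$ for all $v$ and $i$.
\end{lemma}

\begin{proof}
Put each vertex independently and uniformly into one of $r$ parts, and let $E_{v,i}$ be the event $|N(v)\cap P_i|>(1+\theta)D/r$. The variable $|N(v)\cap P_i|$ is a sum of at most $D$ independent $0/1$ variables of mean $1/r$; adding further such variables until there are $D$ only increases it. So Chernoff's bound with $\mu=D/r$ gives $\Pr[E_{v,i}]\le\exp(-\theta^2D/(3r))=\exp(-M)$. The event $E_{v,i}$ depends only on the placement of $N(v)$, so it is mutually independent of all $E_{w,j}$ with $N(w)\cap N(v)=\emptyset$. If $N(v)=\emptyset$ there are no exceptions. Otherwise, a vertex $w$ with $N(w)\cap N(v)\ne\emptyset$ is a neighbor of a neighbor of $v$, so there are at most $D^2$ such $w$ and at most $rD^2\le D^3$ such events, $E_{v,i}$ itself among them. Thus $\nu=D^3-1$ is admissible, and $\mathrm{e}\cdot\exp(-M)\cdot D^3=1$.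
\end{proof}

More parts make the error term of relative size $1/\sqrt r$ in \eqref{eq:balanced} smaller and the imbalance $\theta\approx\sqrt{rM/D}$ larger. The two are of the same order when $r\approx\sqrt{D/M}$.

\begin{proof}[Proof of Theorem~\ref{thm:half}]
Let $M=1+3\ln D$ and $y=(M/D)^{1/4}$. The hypothesis reads $q\ge(2+14y)D$. If $y>1/\sqrt3$, then $q\ge3D$ and Theorem~\ref{thm:third} applies.

Let $y\le1/\sqrt3$ and $r=\lfloor y^{-2}\rfloor$. Since $y^{-2}\ge3$, we have $\frac12y^{-2}\le r\le y^{-2}=\sqrt{D/M}\le D$. Hence $\theta=\sqrt{3rM/D}=\sqrt{3r}\,y^2\le\sqrt3\,y\le1$ and $1/\sqrt r\le\sqrt2\,y$. Take the partition of Lemma~\ref{lem:partition} and $b=(1+\theta)D/r$. Using $1+\sqrt r\le2\sqrt r$,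
\[
rb+2b(1+\sqrt r)\ \le\ rb\Bigl(1+\frac4{\sqrt r}\Bigr)\ \le\ (1+\sqrt3\,y)(1+4\sqrt2\,y)D .
\]
The quadratic term satisfies $4\sqrt6\,y^2\le4\sqrt2\,y$ because $y\le1/\sqrt3$, so the right side is at most $(1+(\sqrt3+8\sqrt2)y)D\le(1+14y)D\le q-D$. Propositions~\ref{prop:balanced} and~\ref{prop:reduction} give the first claim.

For the consequence, let $D$ be the maximal degree, now possibly $0$. If $\varepsilon\ge\frac12$, only $D=0$ is concerned and Theorem~\ref{thm:third} applies. Let $0<\varepsilon<\frac12$ and $\alpha=(\frac12-\varepsilon)^{-1}-2>0$. Choose $D_0\ge1$ with $14D^{-1/4}(1+3\ln D)^{1/4}\le\alpha$ for all $D\ge D_0$, and put $q_0=3D_0$. Let $q\ge q_0$ and $D\le(\frac12-\varepsilon)q$, that is, $q\ge(2+\alpha)D$. If $D\ge D_0$, the first claim applies. If $D<D_0$, then $q\ge3D$ and Theorem~\ref{thm:third} applies.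
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bj}
Bj\"orner, \emph{Topological methods}, Handbook of Combinatorics, 1995.

\bibitem{Eng}
Alexander Engstrom, \emph{A local criterion for Tverberg graphs}, arXiv:1002.3447 (2010).

\end{thebibliography}
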